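# Proper actions with non-paracompact orbit spaces

Throughout, "paracompact" includes Hausdorff, $\mathbb N=\{1,2,3,\dots\}$, and [E] is Engelking, *General Topology* (1989).

## 1. Two actions of the integers

Let $\mathbb Z$ act on the line by $n\cdot x=x+n$. The orbit space $\mathbb R/\mathbb Z$ is a circle. Any two bounded intervals $U,V$ have the property that $n\cdot U$ meets $V$ for only finitely many $n$.

Now let $\mathbb Z$ act on the punctured plane $\mathbb R^2\setminus\{0\}$ by $n\cdot(x,y)=(2^nx,2^{-n}y)$. Locally this looks just as harmless. A point with $x\ne0$ has the neighborhood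
$$V=\{(x',y'):\ x'x>0,\ |x|/\sqrt2<|x'|<\sqrt2\,|x|\},$$
which is disjoint from $n\cdot V$ for every $n\neq 0$; if $x=0$, use $y$ instead. But look at $(1,0)$ and $(0,1)$. Every neighborhood $V$ of $(1,0)$ contains $(1,2^{-n})$ for all large $n$, and every neighborhood $U$ of $(0,1)$ contains $(2^{-n},1)$ for all large $n$. Since
$$n\cdot(2^{-n},1)=(1,2^{-n}),$$
$n\cdot U$ meets $V$ for all large $n$. The images of $U$ and $V$ in the orbit space always intersect, so the orbit space is not Hausdorff.

The difference between the two actions is captured by the following definition.

**Definition (proper $G$-space).** A *$G$-space* is a completely regular Hausdorff space with a fixed continuous action of a Hausdorff topological group $G$. For subsets $U,V$ put $\langle U,V\rangle=\{g\in G\mid gU\cap V\ne\emptyset\}$. A neighborhood $V$ of a point is *small* if every point of $X$ has a neighborhood $U$ such that $\langle U,V\rangle$ has compact closure in $G$. The $G$-space $X$ is *proper* (in the sense of Palais) if each of its points has a small neighborhood. The orbit space $X/G$ carries the quotient topology.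

On the line, $V=(x-1,x+1)$ is small: for $U=(x'-1,x'+1)$ the set $\langle U,V\rangle=\{n:|x'+n-x|<2\}$ is finite. On the punctured plane, we just saw that $(1,0)$ has no small neighborhood.

We shall see in Section 2 that properness forces $X/G$ to be Hausdorff. Does it also carry over the next good property, paracompactness? The conjecture we study, whose source is Sergey A. Antonyan, "Proper actions on topological groups: Applications to quotient spaces", arXiv:0905.2616 (2009), says yes:

> Let $G$ be a locally compact group. Then the orbit space $X/G$ of any paracompact proper $G$-space $X$ is paracompact.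

The conjecture is false, already for $G=\mathbb Z$ and $X$ metrizable. Here is what we shall prove.

**Theorem A.** There is a metrizable, free, proper $\mathbb Z$-space $X$ with $X/\mathbb Z$ not paracompact. Moreover $X$ has no compatible $\mathbb Z$-invariant metric.

**Theorem B.** For a locally compact Hausdorff group $G$ the following are equivalent:
1. $G$ is compact;
2. $X/G$ is paracompact for every paracompact proper $G$-space $X$;
3. $X/G$ is paracompact for every metrizable proper $G$-space $X$.

If $G$ is not compact, there is also a free paracompact proper $G$-space with non-paracompact orbit space.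

**Theorem C.** For a locally compact Hausdorff group $G$ the following are equivalent:
1. $G$ is $\sigma$-compact;
2. $X/G$ is paracompact for every locally compact paracompact proper $G$-space $X$.

If $G$ is not $\sigma$-compact, the counterexample can be chosen free, and metrizable if $G$ is metrizable.

So the conjecture fails for every non-compact locally compact group, in particular for $\mathbb Z$ and $\mathbb R$, even with $X$ metrizable, and it holds for every compact group.

We use these textbook facts about paracompact spaces:

- Metrizable spaces are paracompact (Stone). Regular Lindelöf spaces are paracompact. Closed subspaces of paracompact spaces, and disjoint unions of open paracompact subspaces, are paracompact.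
- A Hausdorff closed continuous image of a paracompact space is paracompact (Michael; [E, 5.1.33]).
- The product of a paracompact space and a compact Hausdorff space is paracompact [E, 5.1.36]. A Hausdorff space with a locally finite closed cover by paracompact subspaces is paracompact [E, 5.1.34].
- A locally compact paracompact space is a disjoint union of clopen $\sigma$-compact sets [E, 5.1.27].
- Every open cover of a paracompact space has a subordinate locally finite partition of unity.
- A paracompact, locally metrizable space is metrizable (Smirnov).

A disjoint union of open metrizable subspaces is also metrizable: bound each metric by $1$ and put points of different pieces at distance $1$.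

## 2. Hausdorff quotients, compact groups, invariant metrics

Write $\pi:X\to X/G$ for the orbit map. It is open: for $W$ open, $\pi^{-1}\pi(W)=\bigcup_g gW$ is open.

**Proposition 1.** If $X$ is a proper $G$-space, then $X/G$ is Hausdorff. In particular all orbits are closed.

*Proof.* We first show that the orbit relation $\{(x,gx)\}\subset X\times X$ is closed. Let $(x_\nu,g_\nu x_\nu)$ be a net converging to $(x,y)$. Take a small neighborhood $V$ of $y$ and a neighborhood $U$ of $x$ such that $\langle U,V\rangle$ has compact closure. Eventually $x_\nu\in U$ and $g_\nu x_\nu\in V$, so $g_\nu\in\langle U,V\rangle$. A subnet of $(g_\nu)$ converges to some $g$. By continuity of the action, $g_\nu x_\nu\to gx$ along it, so $gx=y$ because $X$ is Hausdorff.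

Now let $\pi(x)\neq\pi(y)$. Since $(x,y)$ is not in the closed orbit relation, there are open $U\ni x$, $V\ni y$ such that $U\times V$ misses it. Then $\pi(U)$ and $\pi(V)$ are disjoint, and they are open. Finally, orbits are preimages of points, which are closed in $X/G$. $\square$

**Proposition 2** (Theorem B, (1)⇒(2)). If $G$ is compact and $X$ is a paracompact $G$-space, then $X/G$ is paracompact.

*Proof.* When $G$ is compact every $G$-space is proper, since every subset of $G$ has compact closure. So $X/G$ is Hausdorff by Proposition 1. The map $\pi$ is closed: if $F\subset X$ is closed and $g_\nu x_\nu\to y$ with $x_\nu\in F$, pass to a subnet with $g_\nu\to g$. Then $x_\nu=g_\nu^{-1}(g_\nu x_\nu)\to g^{-1}y$, so $g^{-1}y\in F$ and $y\in GF$. Thus $GF=\pi^{-1}\pi(F)$ is closed. Now apply Michael's theorem. $\square$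

The natural plan for non-compact $G$ is to run the same argument, pushing locally finite families from $X$ down to $X/G$. It stops at the closedness of $\pi$, already for $\mathbb Z$ acting on $\mathbb R$. The set $\{n+\frac1n:n\ge2\}$ is closed in $\mathbb R$, but its image in the circle accumulates at the class of $0$, which is not in the image. Sets that are far apart in $X$ are brought together by the action.

A second natural plan, for metrizable $X$, is to find an invariant metric. That would be enough.

**Proposition 3.** If a proper $G$-space $X$ has a compatible $G$-invariant metric $\sigma$, then $X/G$ is metrizable, hence paracompact.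

*Proof.* Put $\bar\sigma(\pi x,\pi y)=\inf_g\sigma(x,gy)$. Since $\sigma(kx,gy)=\sigma(x,k^{-1}gy)$, this does not depend on the representative $x$, and clearly not on $y$. It is symmetric because $\sigma(x,gy)=\sigma(y,g^{-1}x)$. For the triangle inequality,
$$\sigma(x,ghz)\le\sigma(x,gy)+\sigma(gy,ghz)=\sigma(x,gy)+\sigma(y,hz),$$
and we take infima over $g$ and $h$. If $\bar\sigma(\pi x,\pi y)=0$, then $x$ is in the closure of the orbit of $y$, which is closed by Proposition 1, so $\pi x=\pi y$. Thus $\bar\sigma$ is a metric.

The $\bar\sigma$-ball of radius $r$ about $\pi x$ is $\pi(B_\sigma(x,r))$, which is open since $\pi$ is open. Conversely, if $O\ni\pi x$ is open in $X/G$, then $\pi^{-1}(O)\supset B_\sigma(x,r)$ for some $r>0$, so $\pi(B_\sigma(x,r))\subset O$. So $\bar\sigma$ induces the quotient topology. $\square$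

Theorem A says that the invariant metric need not exist. To build the example we work backwards. We start from a non-paracompact $B$ that should become the orbit space, and we look for a paracompact $X$ above it.

## 3. Spaces made of almost disjoint neighborhoods

**Definition (system).** A *system* is a Hausdorff space $B=A\sqcup D$ in which all points of $D$ are isolated, together with open sets $U(a)\ni a$ $(a\in A)$ such that $U(a)\cap A=\{a\}$ for every $a$ and $U(a)\cap U(b)$ is finite for $a\ne b$.

For example, take two sequences $(a_n)$, $(b_n)$ of isolated points converging to $a$ and to $b$, and add one isolated point $c$. With $A=\{a,b\}$, $U(a)=\{a,c,a_1,a_2,\dots\}$ and $U(b)=\{b,c,b_1,b_2,\dots\}$ this is a system. The two neighborhoods collide in the single point $c$, and we separate them by dropping $c$. Trouble will come from having too many collisions.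

*Systems are Tychonoff.* Each $U(a)$ is clopen. Indeed, points of $D\setminus U(a)$ are isolated. If $b\in A\setminus\{a\}$, then $U(b)\setminus U(a)$ is $U(b)$ minus a finite set not containing $b$, so it is an open neighborhood of $b$ missing $U(a)$. More generally, if $W$ is open and $a\in W\subset U(a)$, then $U(a)\setminus W\subset D$ is open, so $W$ is clopen. Every singleton $\{d\}$, $d\in D$, is clopen too. So $B$ is a $T_1$ space with a base of clopen sets, hence Tychonoff.

**Lemma 4.** If a system $B$ is paracompact, there are pairwise disjoint open sets $W_a$ with $a\in W_a\subset U(a)$ $(a\in A)$.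

*Proof.* Let $\mathcal V$ be a locally finite open refinement of the cover $\{U(a)\}_{a\in A}\cup\{\{d\}\}_{d\in D}$. For each $a$ choose $V_a\in\mathcal V$ with $a\in V_a$. Since $U(a)$ is the only member of the original cover that contains $a$, we get $V_a\subset U(a)$. So $V_a\cap A=\{a\}$, and $V_a\ne V_b$ for $a\neq b$.

Choose an open $O_a$ with $a\in O_a\subset V_a$ that meets only finitely many members of $\mathcal V$. Because the $V_b$ are distinct, $O_a$ meets $V_b$ for only finitely many $b\ne a$, and each $O_a\cap V_b\subset U(a)\cap U(b)$ is a finite set not containing $a$. Hence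
$$W_a=O_a\setminus\bigcup_{b\ne a}V_b$$
is $O_a$ minus a finite set not containing $a$: it is open and contains $a$. For $a\ne b$ we have $W_a\cap W_b\subset W_a\cap V_b=\emptyset$. $\square$

**Definition (Heath's V-space $B_H$).** Let $A=\mathbb R\times\{0\}$, identified with $\mathbb R$, and $D=\mathbb R\times(0,1]$. Points of $D$ are isolated, and $a\in\mathbb R$ has the neighborhood base
$$U_n(a)=\{a\}\cup\{(a\pm t,t):0<t\le 1/n\}\quad(n\ge1);\qquad U(a)=U_1(a).$$

So the neighborhoods of $a$ are letters V standing on $a$. A point $d=(s,t)\in D$ lies in $U(a)$ for exactly two values of $a$: for $a=s-t$, where $d$ is on the right leg of $U(a)$ (that is, $s=a+t$), and for $a=s+t$, where $d$ is on the left leg ($s=a-t$). Consequently, for $a\ne b$,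
$$U(a)\cap U(b)\subset\Big\{\Big(\frac{a+b}2,\frac{|a-b|}2\Big)\Big\}.\tag{1}$$
For instance, $U(0)\cap U(1)=\{(\frac12,\frac12)\}$, and $U(0)\cap U(3)=\emptyset$ because the height $\frac32$ is too large.

$B_H$ is Hausdorff: for $a\ne b$ the sets $U_n(a),U_n(b)$ are disjoint once $\frac1n<\frac{|a-b|}2$, and $U_n(a)$ misses $d$ once $\frac1n$ is less than the height of $d$. So $B_H$ is a system by (1).

Each $U(a)$ is metrizable. Give $a$ the height $0$ and let $\rho(x,y)$ be the larger of the two heights if $x\ne y$, and $0$ if $x=y$. Only $a$ has height $0$, so $\rho$ is positive on distinct points. The triangle inequality holds since $\max(t,t'')\le\max(t,t')+\max(t',t'')$. The ball of radius $r$ about $a$ consists of the points of height $<r$, and the ball of radius $t$ about a point $d$ of height $t$ is $\{d\}$. This is the given topology.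

*$B_H$ is not paracompact.* Otherwise Lemma 4 gives, for every $a\in\mathbb R$, some $k(a)\in\mathbb N$ such that the sets $U_{k(a)}(a)$ are pairwise disjoint. Since $\mathbb R=\bigcup_k\{a:k(a)=k\}$, Baire's theorem gives a $k$ for which $\{a:k(a)=k\}$ is dense in some interval. So it contains $a\ne b$ with $|a-b|\le 2/k$. Then the point $(\frac{a+b}2,\frac{|a-b|}2)$ has height at most $1/k$ and lies in $U_k(a)\cap U_k(b)$, a contradiction.

## 4. Twisted products over a system

We want proper $G$-spaces with orbit space $B$. The product $B\times G$ is one, but it is useless for us: $B\times\{e\}$ is closed in it, so it is not paracompact unless $B$ is. We therefore glue the pieces $U(a)\times G$ with twists. The pieces overlap only over isolated points of $B$, so no compatibility between the twists is needed. For Theorem B we need fibers slightly more general than $G$.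

**Setting.** Let $B$ be a system, $G$ a locally compact Hausdorff group, $H\le G$ a subgroup, $N\le H$ a compact subgroup normal in $H$, $Y=G/N$, and $q:G\to Y$ the quotient map. Since $N$ is compact, hence closed, $Y$ is locally compact Hausdorff, hence Tychonoff; $q$ is open. For $h\in H$ put
$$R_h:Y\to Y,\qquad R_h(xN)=xhN .$$
This is well defined because $Nh=hN$. It is continuous because $x\mapsto xh$ is, it has the inverse $R_{h^{-1}}$, and it commutes with the left action of $G$ on $Y$. For $G=H=\mathbb Z$ and $N=\{0\}$ we have $Y=\mathbb Z$ and $R_m(n)=n+m$.

Preimages under $q$ of compact sets are compact. Indeed, a compact $C\subset Y$ is covered by finitely many sets $q(K_i)$ with $K_i\subset G$ compact (use interiors of compact neighborhoods and the openness of $q$), so $q^{-1}(C)$ is a closed subset of the compact set $\bigcup_iK_iN$. For compact $C,C'\subset Y$ it follows that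
$$\{g\in G: gC'\cap C\ne\emptyset\}=q^{-1}(C)\,q^{-1}(C')^{-1}\quad\text{is compact.}\tag{2}$$
For the equality: if $gq(x')=q(x)\in C$ with $q(x')\in C'$, then $gx'\in q^{-1}(C)$ and $g=(gx')x'^{-1}$. Conversely, if $g=xx'^{-1}$ with $q(x)\in C$, $q(x')\in C'$, then $gq(x')=q(x)$.

**Construction.** Let elements $\gamma(a,d)\in H$ be given for all $a\in A$, $d\in U(a)\cap D$. Put $X=B\times Y$ as a set, $p:X\to B$ the projection, $g(b,y)=(b,gy)$, and define
$$\theta_a:U(a)\times Y\to X,\qquad\theta_a(a,y)=(a,y),\quad\theta_a(d,y)=(d,R_{\gamma(a,d)}y).$$
Call $W\subset X$ open iff $\theta_a^{-1}(W)$ is open for all $a\in A$ and the slice $W_d=\{y:(d,y)\in W\}$ is open in $Y$ for all $d\in D$. This is a topology because preimages and slices commute with unions and intersections. Taking complements, $W$ is closed iff all $\theta_a^{-1}(W)$ and all $W_d$ are closed.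

**Lemma 5.**
(a) $p$ is continuous. Each $\theta_a$ is a homeomorphism onto the clopen set $X_a=p^{-1}(U(a))$. Each $p^{-1}(d)=\{d\}\times Y$, $d\in D$, is clopen and carries the topology of $Y$.
(b) $X$ is a Tychonoff, proper $G$-space, and it is free if $N=\{e\}$.
(c) $p$ induces a homeomorphism $X/G\cong B$.

*Proof.* **Step 1: part (a).** We check that the charts $\theta_a$ do what charts should do. If $W\subset B$ is open, then $\theta_a^{-1}(p^{-1}W)=(W\cap U(a))\times Y$ is open, and the slices of $p^{-1}W$ are $\emptyset$ or $Y$. So $p$ is continuous, and $X_a$ and $p^{-1}(d)$ are clopen as preimages of clopen sets.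

The map $\theta_a$ is continuous by the definition of the topology, and it is a bijection onto $X_a$. To see that it is open, let $O\subset U(a)\times Y$ be open. Then $\theta_a^{-1}\theta_a(O)=O$ is open. For $b\ne a$, the set $\theta_b^{-1}\theta_a(O)$ lies over the finite set $U(a)\cap U(b)\subset D$ and has the open slices $R_{\gamma(b,d)}^{-1}R_{\gamma(a,d)}(O_d)$ there. Since these $d$ are isolated, it is open. The slice of $\theta_a(O)$ over $d\in D$ is $R_{\gamma(a,d)}(O_d)$ or $\emptyset$, hence open. So $\theta_a(O)$ is open in $X$.

In the same way, if $S\subset Y$ is open then $\{d\}\times S$ is open in $X$: each $\theta_b^{-1}(\{d\}\times S)$ is empty or $\{d\}\times R_{\gamma(b,d)}^{-1}S$. Conversely, if $\{d\}\times S$ is open, so is its slice $S$.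

**Step 2: $X$ is Tychonoff and the action is continuous.** Points with different images under $p$ are separated by preimages of open sets of $B$. Points with the same image lie together in some open set $X_a$ or $p^{-1}(d)$, which is Hausdorff. So $X$ is Hausdorff. Each point has a clopen Tychonoff neighborhood ($X_a\cong U(a)\times Y$ or $p^{-1}(d)\cong Y$), and separating functions there extend by $0$ to $X$. So $X$ is Tychonoff. Since the maps $R_h$ commute with the left action, $g\theta_a(u,y)=\theta_a(u,gy)$. So the action is continuous on each of the open invariant sets $X_a$ and $p^{-1}(d)$, and these cover $X$.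

**Step 3: properness.** We exhibit small neighborhoods. First let $x=\theta_a(a,y)$ lie over $a\in A$. Let $C$ be a compact neighborhood of $y$ and $V=\theta_a(U(a)\times C)$. Let $x'\in X$.

- If $x'=\theta_a(a,y')$, take $U=\theta_a(U(a)\times C')$ with $C'$ a compact neighborhood of $y'$. Then $gU\cap V\ne\emptyset$ iff $gC'\cap C\neq\emptyset$, and (2) applies.
- If $x'=(d,y')$ with $d\in D$, take $U=\{d\}\times C'$ with $C'$ a compact neighborhood of $y'$. Then $\langle U,V\rangle$ is empty if $d\notin U(a)$. Otherwise it is $\{g:gC'\cap R_{\gamma(a,d)}C\ne\emptyset\}$, compact by (2).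
- If $p(x')=b\in A\setminus\{a\}$, take $U=p^{-1}(U(b)\setminus U(a))$. It is an open invariant set disjoint from $X_a\supset V$, so $\langle U,V\rangle=\emptyset$.

Now let $x=(d,y)$ with $d\in D$, and put $V=\{d\}\times C$ with $C$ a compact neighborhood of $y$. For $x'=(d,y')$ take $U=\{d\}\times C'$ with $C'$ a compact neighborhood of $y'$ and use (2). For any other $x'$ take the open invariant set $U=X\setminus p^{-1}(d)$, for which $\langle U,V\rangle=\emptyset$.

If $N=\{e\}$, then $G$ acts freely on $Y=G$, hence on $X$.

**Step 4: the orbit space.** Since $G$ is transitive on $Y$, the fibers of $p$ are exactly the orbits. As $p$ is a continuous surjection, it remains to see that $p$ is open. Let $W\subset X$ be open. If $(a,y)\in W$ with $a\in A$, then $\theta_a^{-1}(W)\supset W'\times\{y\}$ for some neighborhood $W'$ of $a$, so $p(W)\supset W'$. Points of $D$ are isolated anyway. So $p(W)$ is open. $\square$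

## 5. Sheets over $B_H$, and why a constant twist fails

Take $G=H=\mathbb Z$ and $N=\{0\}$. For any system $B$ and any $\gamma$, call $S_{a,h}=\theta_a(U(a)\times\{h\})$ the sheet of $a$ at level $h\in\mathbb Z$. For $a\neq b$ and $d\in U(a)\cap U(b)$,
$$S_{a,h}\text{ and }S_{b,k}\text{ share the point over }d\iff h+\gamma(a,d)=k+\gamma(b,d).\tag{3}$$
So $X$ is itself a system, with $A\times\mathbb Z$, $D\times\mathbb Z$ and the sheets in the roles of $A$, $D$ and the $U(a)$. It is Hausdorff and the points of $D\times\mathbb Z$ are isolated by Lemma 5. The sheet $S_{a,h}$ is open and meets $A\times\mathbb Z$ only in $(a,h)$. Two sheets of the same $a$ are disjoint. Sheets of different $a,b$ meet over the finite set $U(a)\cap U(b)$, in at most one point over each $d$. Hence, by Lemma 4, if $X$ is to be paracompact, it must be possible to trim the sheets around the points $(a,h)$ so that they become pairwise disjoint.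

By (3), whatever the twist, each sheet $S_{a,h}$ meets exactly one sheet of $b$ over each collision point $d$. Twisting only decides which one. Try first the simplest twist over $B_H$: fix $m\in\mathbb Z$ and put $\gamma(a,d)=0$ if $d$ is on the right leg of $U(a)$ and $\gamma(a,d)=m$ if it is on the left leg. (The case $m=0$ is the product.) This $X$ is never paracompact. Indeed, otherwise Lemma 4, applied to the system $X$, gives disjoint open sets $W_{(a,h)}\subset S_{a,h}$ containing $(a,h)$. Choose $k(a)$ with
$$\theta_a(U_{k(a)}(a)\times\{m\})\subset W_{(a,m)},\qquad\theta_a(U_{k(a)}(a)\times\{0\})\subset W_{(a,0)} .$$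
By Baire there are $a<b$ with $k(a)=k(b)=k$ and $b-a\le2/k$. The point $d=(\frac{a+b}2,\frac{b-a}2)$ lies in $U_k(a)\cap U_k(b)$, on the right leg of $a$ and the left leg of $b$. So $(d,m)=\theta_a(d,m)=\theta_b(d,0)$ lies in both $W_{(a,m)}$ and $W_{(b,0)}$, a contradiction.

The argument used that one fixed pair of levels, $m$ and $0$, collides at arbitrarily small heights. A shift that tends to infinity as the height $t$ tends to $0$ avoids exactly this. Each fixed pair of levels then collides only at heights bounded away from $0$. High levels still collide at low heights, but we may trim the sheet at level $h$ more the larger $|h|$ is, since each sheet may have its own size. In the orbit space, by contrast, all levels over $a$ are merged.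

## 6. A shift that grows: proof of Theorem A

For $t\in(0,1]$ let $i(t)$ be the integer $n\ge1$ with $\frac1{n+1}<t\le\frac1n$. For integers $m\ge1$,
$$t\le\tfrac1m\iff i(t)\ge m.\tag{4}$$
Let $B=B_H$, $G=H=\mathbb Z$, $N=\{0\}$. For $d=(s,t)\in U(a)$ put
$$\gamma(a,d)=0\ \text{ if } s=a+t,\qquad\gamma(a,d)=2i(t)+1\ \text{ if } s=a-t .$$
Let $X$ be the space of Lemma 5. It is a free proper $\mathbb Z$-space, and $X/\mathbb Z\cong B_H$ is not paracompact.

**Step 1: $X$ is metrizable.** We cut $X$ into disjoint open metrizable pieces. For $a\in\mathbb R$ and $h\in\mathbb Z$ let
$$P_{a,h}=\theta_a\big(U_{\max(|h|,1)}(a)\times\{h\}\big),$$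
the sheet at level $h$ trimmed to height $1/\max(|h|,1)$. By Lemma 5(a) it is open in $X$ and homeomorphic to a subspace of the metrizable space $U(a)$.

Before the general computation, look at one collision. Let $a=0$, $b=1$, $d=(\frac12,\frac12)$. Here $t=\frac12$, $i(t)=2$, and the shift is $5$. The trimmed sheets of $a$ that reach height $\frac12$ have $|h|\le2$ and occupy the levels $-2,\dots,2$ over $d$. The trimmed sheets of $b$ that reach $d$ have $|k|\le2$ and occupy the levels $k+5$, that is, $3,\dots,7$. They do not meet.

In general, the sets $P_{a,h}$ are pairwise disjoint. For equal $a$ this is the injectivity of $\theta_a$. For $a\ne b$, a common point of $P_{a,h}$ and $P_{b,k}$ lies over some $d=(s,t)$ with, say, $a=s-t$ and $b=s+t$. Let $i=i(t)$. By (4), $P_{a,h}$ has a point over $d$ only if $|h|\le i$ (for $h=0$ this is trivial). As $\gamma(a,d)=0$, this point has second coordinate $h\in[-i,i]$. Likewise $P_{b,k}$ has a point over $d$ only if $|k|\le i$, and as $\gamma(b,d)=2i+1$ its second coordinate is $k+2i+1\in[i+1,3i+1]$. The two windows are disjoint, so there is no common point.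

The pieces $P_{a,h}$ contain all points $(a,h)$ over $A$. The points of $X$ outside $\bigcup P_{a,h}$ therefore lie over $D$, and they are isolated, because $p^{-1}(d)$ is open and discrete. So $X$ is a disjoint union of open metrizable subspaces, hence metrizable.

**Step 2: no invariant metric.** If $X$ had a compatible $\mathbb Z$-invariant metric, then $X/\mathbb Z\cong B_H$ would be paracompact by Proposition 3, which it is not. $\square$

This disproves the conjecture.

## 7. All non-compact groups: proof of Theorem B

(1)⇒(2) is Proposition 2, and (2)⇒(3) holds because metrizable spaces are paracompact. For (3)⇒(1), and for the last statement of the theorem, let $G$ be non-compact. We copy Section 6, with the windows $[-i,i]$ replaced by compact sets $L_i$. One thing changes: the fibers need no longer be discrete, so we cannot cut $X$ into disjoint open sheets. Continuous cut-off functions take their place.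

**Step 1: an open, $\sigma$-compact, non-compact subgroup $H$.** We need a subgroup that can be exhausted by compact sets. Let $H_0$ be generated by a compact neighborhood $K$ of $e$. It is open, and it is $\sigma$-compact as the union of the compact sets $(K\cup K^{-1})^n$. If $H_0$ is non-compact, put $H=H_0$. If $H_0$ is compact, it has infinite index in $G$, since otherwise $G$ would be compact. In this case let $H$ be generated by $H_0$ and countably infinitely many elements from distinct left cosets of $H_0$. It is open, and $\sigma$-compact because it is generated by a $\sigma$-compact set. It is not compact because it is covered by infinitely many disjoint open cosets of $H_0$.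

**Step 2: the fiber.** We choose $N$ in one of two ways, once to get a free action and once to get metrizability. Either $N=\{e\}$, or $N$ is a compact normal subgroup of $H$ such that $H/N$ is metrizable; such an $N$ exists by the Kakutani–Kodaira theorem (Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 8.7). Put $Z=H/N$. In both cases $Z$ is a $\sigma$-compact, locally compact group. It is open in $Y=G/N$, being $q(H)$ with $H$ open. It is not compact, for otherwise $H=q^{-1}(Z)$ would be compact.

**Step 3: windows and shifts.** Choose compact sets $\emptyset=L_0\subset L_1\subset L_2\subset\cdots$ in $Z$ with $L_n\subset\operatorname{int}L_{n+1}$ and $\bigcup_nL_n=Z$. The set $L_n^{-1}L_n$ is compact and $Z$ is not, so there is $h_n\in H$ $(n\ge1)$ whose image $\bar h_n$ in $Z$ lies outside $L_n^{-1}L_n$. On $Z$ the map $R_{h_n}$ is right multiplication by $\bar h_n$. If $z=z'\bar h_n$ with $z,z'\in L_n$, then $\bar h_n=z'^{-1}z\in L_n^{-1}L_n$, which is excluded. So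
$$L_n\cap R_{h_n}L_n=\emptyset.\tag{5}$$
For $G=\mathbb Z$ and $L_n=[-n,n]\cap\mathbb Z$ one may take $h_n=2n+1$, as in Section 6. Further, let $\lambda_n:Z\to[0,1]$ $(n\ge1)$ be continuous with $\lambda_n=1$ on $L_{n-1}$ and $\lambda_n=0$ off $L_n$. Such functions exist because $L_{n-1}$ is compact and contained in $\operatorname{int}L_n$.

**Step 4: the space.** Take $B=B_H$, and for $d=(s,t)\in U(a)$ put
$$\gamma(a,d)=e\ \text{ if } s=a+t,\qquad\gamma(a,d)=h_{i(t)}\ \text{ if } s=a-t .$$
Let $X$ be the proper $G$-space of Lemma 5, free if $N=\{e\}$. Then $X/G\cong B_H$ is not paracompact. It remains to show that $X$ is paracompact, and metrizable if $Z$ is.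

**Step 5: reduction to the fiber $Z$.** The fiber $Y$ may be too large to be exhausted by countably many compact sets, so we cut it into cosets of $H$. For $x\in G$ the set $q(xH)$ is clopen in $Y$ and invariant under all $R_h$, $h\in H$. Hence $\theta_a^{-1}(B\times q(xH))=U(a)\times q(xH)$ for all $a$, and $B\times q(xH)$ is clopen in $X$. So $X$ is the disjoint union of these clopen sets. Each of them is the translate by $x$ of $X'=B\times Z$, hence homeomorphic to $X'$. It suffices to treat $X'$. Put $X'_a=X'\cap X_a\cong U(a)\times Z$ and $X'_d=\{d\}\times Z$; these sets are clopen in $X'$.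

**Step 6: the pieces are paracompact.** The sets $U(a)\times(L_n\setminus\operatorname{int}L_{n-1})$, $n\ge1$, are closed in $U(a)\times Z$. They cover it: given $z$, take the least $n$ with $z\in L_n$. They are locally finite: the sets $\operatorname{int}L_m$ cover $Z$, and $\operatorname{int}L_m$ misses $L_n\setminus\operatorname{int}L_{n-1}$ for $n>m$. Each of them is the product of a metrizable and a compact space, hence paracompact [E, 5.1.36]. So $U(a)\times Z$ is paracompact [E, 5.1.34]. Each $X'_d$ is a closed subspace of some $X'_a$, so it is paracompact too.

**Step 7: cut-off functions.** They replace the trimmed sheets of Section 6. Define $f_a:X'\to[0,1]$ by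
$$f_a(\theta_a(a,z))=1,\qquad f_a(\theta_a((s,t),z))=\lambda_{i(t)}(z),\qquad f_a=0\text{ off }X'_a .$$
*Continuity.* On each clopen $X'_d$ with $d\in U(a)$, $f_a$ is $\lambda_{i(t)}\circ R_{\gamma(a,d)}^{-1}$, and off the clopen set $X'_a$ it is $0$. Now consider points over $a$. If $z\in\operatorname{int}L_n$, $n\ge1$, then $f_a=1$ on $\theta_a(U_{n+1}(a)\times\operatorname{int}L_n)$: for $t\le\frac1{n+1}$ we have $i(t)\ge n+1$ by (4), so $L_n\subset L_{i(t)-1}$ and $\lambda_{i(t)}=1$ on $L_n$. So $f_a$ is continuous, and $f_a=1$ on the open set
$$E_a=\bigcup_{n\ge1}\theta_a(U_{n+1}(a)\times\operatorname{int}L_n)\ \supset\ \{a\}\times Z,\qquad E_a\subset X'_a .$$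

*Disjointness: $f_af_b=0$ for $a\ne b$.* Both can be nonzero only over a point $d=(s,t)$ with, say, $a=s-t$ and $b=s+t$. Let $i=i(t)$. Since $\gamma(a,d)=e$, $f_a(d,z)=\lambda_i(z)\neq0$ implies $z\in L_i$. Since $\gamma(b,d)=h_i$, $f_b(d,z)=\lambda_i(R_{h_i}^{-1}z)\ne0$ implies $z\in R_{h_i}L_i$. By (5) both cannot happen.

*The sum.* Put $f=\sum_af_a$. At every point at most one summand is nonzero, so $f$ takes values in $[0,1]$. On $E_a$ we have $f_a=1$, so all $f_b$ with $b\ne a$ vanish there and $f=1$. On each clopen $X'_d$, $f$ is a sum of two continuous functions. The open sets $E_a$ and $X'_d$ cover $X'$, so $f$ is continuous.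

**Step 8: $X'$ is paracompact.** We glue partitions of unity. Let $\mathcal W$ be an open cover of $X'$. Choose locally finite partitions of unity $\{p_{a,j}\}_j$ on $X'_a$ and $\{q_{d,j}\}_j$ on $X'_d$ subordinate to the restrictions of $\mathcal W$. Extended by $0$ off the clopen sets $X'_a$ and $X'_d$, the functions $f_ap_{a,j}$ and $(1-f)q_{d,j}$ are continuous on $X'$. Their sum is $1$ everywhere. Over $a\in A$ only the functions with index $a$ can be nonzero, and they add up to $f_a=1$. Over $d\in D$ the sum is $\sum_af_a+(1-f)=1$. So the sets where these functions are positive form an open cover of $X'$ refining $\mathcal W$.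

This cover is locally finite. On $E_a$ we have $f_b=0$ for $b\ne a$ and $1-f=0$, so only the functions $f_ap_{a,j}$ can be nonzero there, and the family $\{p_{a,j}\}_j$ is locally finite in $X'_a\supset E_a$. On $X'_d$ only the functions $(1-f)q_{d,j}$ and the $f_ap_{a,j}$ with the two values of $a$ such that $d\in U(a)$ can be nonzero: three locally finite families. So $X'$ is paracompact, and so is $X$.

**Step 9: conclusion.** If $Z$ is metrizable, then $X'$ is covered by the open metrizable sets $X'_a\cong U(a)\times Z$, so it is metrizable by Smirnov's theorem, and so is $X$. The choice of $N$ with $Z$ metrizable therefore contradicts (3). The choice $N=\{e\}$ gives the free paracompact proper $G$-space with non-paracompact orbit space. $\square$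

## 8. Locally compact spaces and $\sigma$-compact groups

The space of Theorem A is not locally compact, because $B_H$ is not: the points of $U_n(a)$ of height at least $\frac1{2n}$ form an infinite closed discrete subset, closed because $U_{2n+1}(a)$ misses it. The next proof shows that this could not be avoided for $\mathbb Z$.

**Proof of Theorem C, (1)⇒(2).** Let $G$ be $\sigma$-compact and $X$ a locally compact paracompact proper $G$-space.

**Step 1: $X/G$ is locally compact Hausdorff.** It is Hausdorff by Proposition 1. Since $\pi$ is open, images of compact neighborhoods are compact neighborhoods.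

**Step 2: invariant $\sigma$-compact clopen pieces.** We regroup the standard decomposition of $X$ so that the action respects it. By [E, 5.1.27], $X=\bigsqcup_{i\in I}X_i$ with $X_i$ nonempty, clopen and $\sigma$-compact. Write $i\sim j$ if $GX_i\cap X_j\ne\emptyset$. This relation is reflexive, and it is symmetric, since $gx_i=x_j$ gives $g^{-1}x_j=x_i$. The set $GX_i$ is $\sigma$-compact, as the image of $G\times X_i$, and a compact set meets only finitely many of the disjoint open sets $X_j$. So each $i$ is related to only countably many $j$. Let $E$ be a class of the equivalence relation generated by $\sim$. From a given $i\in E$ only countably many indices are reached in $n$ steps, so $E$ is countable. The set $X_E=\bigcup_{i\in E}X_i$ is open and $\sigma$-compact. It is invariant: if $x\in X_i$ and $gx\in X_j$, then $i\sim j$.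

**Step 3: conclusion.** The sets $X_E$ are disjoint, invariant and open, so $X/G$ is the disjoint union of the open sets $\pi(X_E)$. Each of these is a $\sigma$-compact, locally compact Hausdorff space, so it is regular and Lindelöf, hence paracompact. So $X/G$ is paracompact. $\square$

## 9. A ladder space for groups that are not $\sigma$-compact

For the converse we need a base with compact neighborhoods.

**Definition (ladder space $B_L$).** Let $A$ be the set of nonzero limit ordinals $<\omega_1$ and $D=\omega_1\setminus A$. For $\delta\in A$ choose a strictly increasing sequence $a_\delta=\{d_\delta(0)<d_\delta(1)<\cdots\}$ of successor ordinals with supremum $\delta$, and put $U(\delta)=\{\delta\}\cup a_\delta$. Points of $D$ are isolated. The neighborhoods of $\delta$ are given by the sets $U(\delta)\setminus F$ with $F\subset a_\delta$ finite.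

For example, one may take $a_\omega=\{1,2,3,\dots\}$ and $a_{\omega+\omega}=\{\omega+1,\omega+2,\dots\}$. At $\omega^2$ the choice $\{\omega n+1:n\ge1\}$ is possible, and it meets $a_{\omega+\omega}$ in just $\omega+1$.

In general, each $U(\delta)$ is a convergent sequence, and $U(\delta)\cap A=\{\delta\}$ since $a_\delta$ consists of successors. For $\delta<\varepsilon$ in $A$ only finitely many elements of $a_\varepsilon$ are $\le\delta$, while $U(\delta)$ contains no ordinal above $\delta$; so $U(\delta)\cap U(\varepsilon)$ is finite. It follows that $B_L$ is Hausdorff: $U(\delta)$ and $U(\varepsilon)\setminus U(\delta)$ separate $\delta$ from $\varepsilon$, and $\{d\}$, $U(\delta)\setminus\{d\}$ separate $d\in D$ from $\delta$. So $B_L$ is a system.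

*$B_L$ is not paracompact.* Recall Fodor's lemma: if $\varphi$ is a function on a stationary set $S\subset\omega_1$ with $\varphi(\delta)<\delta$ for all $\delta\in S$ (a regressive function), then $\varphi$ is constant on a stationary subset of $S$. The set $A$ is closed and unbounded in $\omega_1$, hence stationary. If $B_L$ were paracompact, Lemma 4 would give finite sets $F(\delta)\subset a_\delta$ such that the sets $U(\delta)\setminus F(\delta)$ are pairwise disjoint. Choose $\varphi(\delta)\in a_\delta\setminus F(\delta)$. Then $\varphi$ is regressive on $A$ and injective, contradicting Fodor's lemma.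

Over $B_L$ every twisted product with a $\sigma$-compact group and $N=\{e\}$ is locally compact, so by Section 8 no twist can make it paracompact. For a group that is not $\sigma$-compact there is room for twists of a new kind.

**Proof of Theorem C, (2)⇒(1).** Let $G$ be not $\sigma$-compact.

**Step 1: a chain of subgroups.** We build open $\sigma$-compact subgroups $G_\alpha$ $(\alpha<\omega_1)$, increasing in $\alpha$, such that each $G_{\alpha+1}$ contains infinitely many left cosets of $G_\alpha$. Let $G_0$ be generated by a compact neighborhood of $e$. For limit $\lambda$ let $G_\lambda=\bigcup_{\alpha<\lambda}G_\alpha$, a countable increasing union. Given $G_\alpha$, the set $G/G_\alpha$ is uncountable, since otherwise $G$ would be a countable union of translates of $G_\alpha$ and hence $\sigma$-compact. Let $G_{\alpha+1}$ be generated by $G_\alpha$ and countably infinitely many elements from distinct left cosets of $G_\alpha$. Finally put $G_{\omega_1}=\bigcup_{\alpha<\omega_1}G_\alpha$, an open subgroup.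

An example to keep in mind is the discrete group $G=\bigoplus_{\xi<\omega_1}\mathbb Z e_\xi$, where we can take $G_\alpha=\bigoplus_{\xi<\alpha}\mathbb Ze_\xi$. The cosets $ne_\alpha+G_\alpha$, $n\in\mathbb Z$, in $G_{\alpha+1}$ are distinct. At limits nothing new appears, because elements have finite support.

**Step 2: the space.** Take $B=B_L$, $H=G$, $N=\{e\}$, so $Y=G$ and $R_h(x)=xh$. For each $\delta\in A$ choose
$$\gamma(\delta,d_\delta(n))=g_{\delta,n}\in G_{\delta+1}\quad(n<\omega)$$
in pairwise distinct left cosets of $G_\delta$. In the example, $g_{\delta,n}=ne_\delta$ will do. Lemma 5 gives a free proper $G$-space $X$ with $X/G\cong B_L$ not paracompact. It is locally compact, because it is covered by the open sets $X_\delta\cong U(\delta)\times G$ and $\{d\}\times G$.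

**Step 3: reduction to $G_{\omega_1}$.** As in Theorem B, we cut the fiber into cosets. All values of $\gamma$ lie in $G_{\omega_1}$, so $\theta_\delta^{-1}(B_L\times xG_{\omega_1})=U(\delta)\times xG_{\omega_1}$, which is clopen. Hence $X$ is the disjoint union of the clopen sets $B_L\times xG_{\omega_1}$, each a translate of $X^0=B_L\times G_{\omega_1}$. It suffices to show that $X^0$ is paracompact.

**Step 4: a clopen chain in $X^0$.** For $\alpha\in A$ put $Y_\alpha=(B_L\cap\alpha)\times G_\alpha\subset X^0$. It is $\sigma$-compact, being a countable union of copies of $G_\alpha$. We claim that $Y_\alpha$ is clopen in $X^0$. This is the purpose of the whole choice of $\gamma$.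

The slices of $Y_\alpha$ over points of $D$ are $\emptyset$ or $G_\alpha$, and the open subgroup $G_\alpha$ is clopen in $G_{\omega_1}$. It remains to show that $T_\delta:=\theta_\delta^{-1}(Y_\alpha)$ is clopen in $U(\delta)\times G_{\omega_1}$ for every $\delta\in A$. Note that for $d\in a_\delta\cap\alpha$ the slice of $T_\delta$ over $d$ is $\{y:y\gamma(\delta,d)\in G_\alpha\}=G_\alpha\gamma(\delta,d)^{-1}$, a coset of an open subgroup and hence clopen.

*Case $\delta<\alpha$.* Then $U(\delta)\subset\alpha$. As $\alpha$ is a limit, $\delta+1<\alpha$, so $\gamma(\delta,\cdot)\in G_{\delta+1}\subset G_\alpha$. Hence $T_\delta=U(\delta)\times G_\alpha$, which is clopen.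

*Case $\delta>\alpha$.* Then $\delta$ itself is not in $\alpha$, and $a_\delta\cap\alpha$ is finite. So $T_\delta=\bigcup_{d\in a_\delta\cap\alpha}\{d\}\times G_\alpha\gamma(\delta,d)^{-1}$ is a finite union of clopen sets.

*Case $\delta=\alpha$.* Here all of $a_\alpha$ lies below $\alpha$, but $\alpha$ does not, so
$$T_\alpha=\bigcup_n\{d_\alpha(n)\}\times G_\alpha g_{\alpha,n}^{-1}.$$
It is open, and its slices over the isolated points are clopen. We must see that it does not accumulate at a point $(\alpha,h)$. (With $g_{\alpha,n}=e$ for all $n$ it would accumulate, at every $(\alpha,h)$ with $h\in G_\alpha$.) Let $C$ be a compact neighborhood of $h$ in $G_{\omega_1}$. If $C\cap G_\alpha g_{\alpha,n}^{-1}\ne\emptyset$, say $c=xg_{\alpha,n}^{-1}$ with $c\in C$, $x\in G_\alpha$, then $g_{\alpha,n}=c^{-1}x\in C^{-1}G_\alpha$. The compact set $C^{-1}$ is covered by finitely many left cosets of the open subgroup $G_\alpha$, so $C^{-1}G_\alpha$ is a finite union of left cosets of $G_\alpha$. The $g_{\alpha,n}$ lie in distinct left cosets, so only finitely many $n$ occur. Remove the corresponding points $d_\alpha(n)$ from $U(\alpha)$ and multiply the rest by $C$: this is a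 neighborhood of $(\alpha,h)$ missing $T_\alpha$. So $T_\alpha$ is closed, and the claim is proved.

**Step 5: $X^0$ is paracompact.** We cut along the chain. The sets $Y_\alpha$ increase with $\alpha$. They cover $X^0$: given $(\beta,g)$ with $g\in G_\xi$, any limit $\alpha<\omega_1$ above $\beta$ and $\xi$ has $(\beta,g)\in Y_\alpha$. If $\alpha$ is a limit of limit ordinals, then $Y_\alpha=\bigcup_{\beta<\alpha,\,\beta\in A}Y_\beta$, because $G_\alpha=\bigcup_{\beta<\alpha}G_\beta$ and the limit ordinals are cofinal in $\alpha$. So, for any point of $X^0$, the least $\alpha\in A$ such that $Y_\alpha$ contains the point is not a limit of limit ordinals: it is $\omega$ or of the form $\beta+\omega$ with $\beta\in A$. Since all limit ordinals below $\beta+\omega$ are $\le\beta$, the points for which this least $\alpha$ is $\beta+\omega$ are exactly those of $Y_{\beta+\omega}\setminus Y_\beta$. Therefore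
$$X^0=Y_\omega\ \sqcup\ \bigsqcup_{\beta\in A}\big(Y_{\beta+\omega}\setminus Y_\beta\big).\tag{6}$$
All pieces are clopen by Step 4. They are closed subsets of $\sigma$-compact spaces, hence $\sigma$-compact, and they are locally compact Hausdorff. So each piece is regular and Lindelöf, hence paracompact. By (6), $X^0$ is paracompact, and so is $X$. Thus $X$ is a free, locally compact, paracompact proper $G$-space with non-paracompact orbit space, and (2) fails.

**Step 6: metrizability.** Suppose $G$ is metrizable. Each $U(\delta)$ is a convergent sequence, so the open sets $X_\delta\cong U(\delta)\times G$ and $\{d\}\times G$ are metrizable. So $X$ is locally metrizable and paracompact, hence metrizable by Smirnov's theorem. $\square$
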